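\title{Talagrand type of Alexandrov spaces of nonpositive curvature}

\begin{abstract}
We prove that every Alexandrov space of nonpositive curvature has Talagrand type $(2,\psi_{2,1})$, where $\psi_{2,1}(t)=t^2/\log(e+t)$ for large $t$. This answers a question of Cordero-Erausquin and Eskenazis. The proof moves from a vertex of the discrete cube to its antipode through $\rho$-correlated pairs, bounds the derivative in $\rho$ by a four-point inequality of Cauchy--Schwarz type, and applies hypercontractivity to the real-valued edge lengths. The power of the logarithm cannot be improved in any metric space with two points. We also obtain an $L_1$--$L_2$ form of the inequality, a characterization of nonpositive curvature among geodesic spaces, and the same type for the square root of an arbitrary metric.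
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Diagonals against edges}

Let $\mathcal C_n=\{-1,1\}^n$ be the discrete cube with the uniform probability measure $\sigma_n$. We write $\mathbb E$ for the expectation and $\|\cdot\|_p$ for the norm of $L_p(\sigma_n)$. For $\varepsilon\in\mathcal C_n$ let $\varepsilon^{(i)}$ be the point obtained by changing the sign of the $i$-th coordinate. For a map $f$ from $\mathcal C_n$ to a metric space $(\mathcal M,d)$ put
\[
\partial_if(\varepsilon)=d\bigl(f(\varepsilon),f(\varepsilon^{(i)})\bigr)\ge0 .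
\]
This is the length of the image of the edge through $\varepsilon$ in direction $i$. It is a real-valued function, and it does not depend on $\varepsilon_i$.

How far apart can $f$ send antipodal points, given the edge lengths? Changing the coordinates one at a time joins $\varepsilon$ to $-\varepsilon$ by $n$ edges, and each intermediate point is uniformly distributed. The triangle and Cauchy--Schwarz inequalities thus give $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le n\sum_i\|\partial_if\|_2^2$ in every metric space. The space $\mathcal M$ has \emph{Enflo type $2$} if the factor $n$ can be removed: there is $T\in(0,\infty)$ such that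
\begin{equation}\label{eq:enflo}
\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2\le T^2\sum_{i=1}^n\|\partial_if\|_2^2
\end{equation}
for every $n$ and every $f:\mathcal C_n\to\mathcal M$. For the map $f(\varepsilon)=\varepsilon$ into $\ell_1$ the left side is $4n^2$ and the sum is $4n$, so $\ell_1$ does not have Enflo type $2$. For the same map into $\ell_2$ both are $4n$.

For $S\subseteq\{1,\dots,n\}$ let $w_S(\varepsilon)=\prod_{i\in S}\varepsilon_i$. These Walsh functions form an orthonormal basis of $L_2(\sigma_n)$, and we write $\hat h(S)=\mathbb E[hw_S]$ for $h:\mathcal C_n\to\mathbb R$. For real-valued $f$ the left side of \eqref{eq:enflo} is $4\sum_{|S|\text{ odd}}\hat f(S)^2$ and the sum on the right is $4\sum_S|S|\hat f(S)^2$. So the real line has Enflo type $2$ with $T=1$, with equality for linear functions. For other functions \eqref{eq:enflo} can be far from the truth.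

\begin{example}\label{ex:point}
Let $u\ne v$ be points of $\mathcal M$ and $D=d(u,v)$. Let $f=u$ at the vertex $\mathbf 1=(1,\dots,1)$ and $f=v$ elsewhere, and put $\mu=2^{1-n}$. Then $f(\varepsilon)\ne f(-\varepsilon)$ exactly when $\varepsilon=\pm\mathbf 1$, so $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2=\mu D^2$. Also $\partial_if=D\,1_{A_i}$ with $A_i=\{\mathbf 1,\mathbf 1^{(i)}\}$ and $\sigma_n(A_i)=\mu$, so $\sum_i\|\partial_if\|_2^2=n\mu D^2$. The loss in \eqref{eq:enflo} is the factor $n=1+\log_2(1/\mu)$.
\end{example}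

The example suggests a sharper inequality, in which a function $\partial_if$ that lives on a set of small measure $\mu$ is discounted by a power of $\log(1/\mu)$. Orlicz norms express such a discount.

\subsection{Orlicz norms and Talagrand type}

A \emph{Young function} is a convex increasing function $\psi:[0,\infty)\to[0,\infty)$ with $\psi(0)=0$ and $\psi(t)\to\infty$ as $t\to\infty$. The Orlicz norm of $g:\mathcal C_n\to\mathbb R$ is
\[
\|g\|_{L_\psi}=\inf\{\lambda>0:\ \mathbb E\,\psi(|g|/\lambda)\le1\};
\]
for $\psi(t)=t^2$ it is $\|g\|_2$. Convexity gives $\psi(st)\le s\psi(t)$ for $s\in[0,1]$. Hence $\psi$ is continuous (also at $0$) and strictly increasing where it is positive, and it has an increasing inverse $\psi^{-1}$ on $(0,\infty)$. For $A\neq\emptyset$ we have $\mathbb E\,\psi(1_A/\lambda)=\sigma_n(A)\psi(1/\lambda)$, and therefore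
\begin{equation}\label{eq:indicator}
\|1_A\|_{L_\psi}=1/\psi^{-1}\bigl(1/\sigma_n(A)\bigr).
\end{equation}
Up to constants only the growth of $\psi$ at infinity matters: if $\psi_2\le\psi_1$ on $[t_0,\infty)$ and $K=1+\psi_2(t_0)$, then
\begin{equation}\label{eq:compare}
\|g\|_{L_{\psi_2}}\le K\|g\|_{L_{\psi_1}},
\end{equation}
because $\mathbb E\,\psi_1(|g|/\lambda)\le1$ implies $\mathbb E\,\psi_2(|g|/\lambda)\le K$ and then $\mathbb E\,\psi_2(|g|/(K\lambda))\le1$.

For $\delta\ge0$ let $\psi_{2,\delta}$ be a Young function with $\psi_{2,\delta}(t)=t^2\log^{-\delta}(e+t)$ for all sufficiently large $t$; here $\log$ is the natural logarithm. If $\sigma_n(A)=\mu$ is small, then $t=\psi_{2,\delta}^{-1}(1/\mu)$ solves $t^2=\mu^{-1}\log^\delta(e+t)$, so $2\log t\sim\log(1/\mu)$ and \eqref{eq:indicator} gives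
\begin{equation}\label{eq:discount}
\|1_A\|_{L_{\psi_{2,\delta}}}^2\sim\mu\,\bigl(\tfrac12\log(1/\mu)\bigr)^{-\delta}\qquad(\mu\to0).
\end{equation}

\begin{definition}
Let $p\ge1$ and let $\psi$ be a Young function. A metric space $(\mathcal M,d)$ has \emph{Talagrand type $(p,\psi)$} if there is $T\in(0,\infty)$ such that for every $n$ and every $f:\mathcal C_n\to\mathcal M$,
\[
\bigl(\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^p\bigr)^{1/p}\le T\Bigl(\sum_{i=1}^n\|\partial_if\|_{L_\psi}^p\Bigr)^{1/p}.
\]
\end{definition}

By \eqref{eq:compare}, Talagrand type $(2,\psi_{2,\delta})$ does not depend on the choice of $\psi_{2,\delta}$, it is Enflo type $2$ when $\delta=0$, and it becomes stronger as $\delta$ grows. In Example~\ref{ex:point} it compares $\mu$ with $n\mu\log^{-\delta}(1/\mu)$, which is of order $\mu n^{1-\delta}$. So $\delta=1$ is the most one can hope for.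

\subsection{Nonpositive curvature}

A metric space is \emph{geodesic} if any two points $x,y$ are joined by a geodesic, that is, a map $\gamma:[0,1]\to\mathcal M$ with $\gamma(0)=x$, $\gamma(1)=y$ and $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$. A point $m$ is a \emph{midpoint} of $x$ and $y$ if $d(x,m)=d(y,m)=\frac12d(x,y)$. A geodesic space is an \emph{Alexandrov space of (global) nonpositive curvature}, or a \emph{CAT(0) space}, if for all $x,y,z$ and every midpoint $m$ of $x$ and $y$,
\begin{equation}\label{eq:cat}
d(z,m)^2\le\tfrac12d(z,x)^2+\tfrac12d(z,y)^2-\tfrac14d(x,y)^2 .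
\end{equation}
In a Hilbert space \eqref{eq:cat} is an equality, the parallelogram identity; in a CAT(0) space medians of triangles are at most as long as in the plane. It is known that every CAT(0) space has Enflo type $2$. Cordero-Erausquin and Eskenazis \cite{CE} asked for the logarithmic improvement.

\medskip
\noindent\textbf{Question.} \emph{Is there $\delta\in(0,1]$ such that every Alexandrov space of nonpositive curvature has Talagrand type $(2,\psi_{2,\delta})$? More ambitiously, does every such space have Talagrand type $(2,\psi_{2,1})$?}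
\medskip

Since \eqref{eq:cat} is one half of the identity that governs squared distances in Hilbert space, one may guess that CAT(0) targets do as well as linear ones. The difficulty is that a map into a metric space has no Walsh expansion and no linear averages, and the tool that produces a logarithm, hypercontractivity, concerns real-valued functions.

\subsection{Results}

The answer to both parts is yes. The only geometric property we use is a four-point inequality. We write $|xy|=d(x,y)$ when only a few points are involved, and say that $\mathcal M$ \emph{satisfies \eqref{eq:Q}} if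
\begin{equation}\label{eq:Q}
|ab'|^2+|a'b|^2\le|ab|^2+|a'b'|^2+2\,|aa'|\,|bb'|\qquad\text{for all }a,a',b,b'\in\mathcal M. \tag{Q}
\end{equation}
In the quadrilateral with vertices $a,b,b',a'$ in cyclic order, the left side contains the diagonals, two opposite sides enter through their squares, and the other two through their product. In a Hilbert space
\begin{equation}\label{eq:hilbert}
|ab'|^2+|a'b|^2-|ab|^2-|a'b'|^2=2\langle a-a',b-b'\rangle ,
\end{equation}
so there \eqref{eq:Q} is the Cauchy--Schwarz inequality.

\begin{theorem}\label{thm:ineq}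
Every Alexandrov space of nonpositive curvature satisfies \eqref{eq:Q}. If $\mathcal M$ satisfies \eqref{eq:Q}, then for all $n$ and all $f:\mathcal C_n\to\mathcal M$,
\begin{equation}\label{eq:main}
\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2\le\sum_{i=1}^n\ \sum_{|S|\ \mathrm{even}}\frac{\widehat{\partial_if}(S)^2}{1+|S|}\le\sum_{i=1}^n\int_0^1\|\partial_if\|_{1+\rho}^2\,d\rho .
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:answer}
Let $\psi$ be a Young function for which there are $\kappa,t_0>0$ with $\psi(t)\ge\kappa\,t^2/\log(e+t)$ for $t\ge t_0$. Then every space satisfying \eqref{eq:Q}, in particular every Alexandrov space of nonpositive curvature, has Talagrand type $(2,\psi)$ with a constant depending only on $\kappa$ and $t_0$. This covers $\psi=\psi_{2,\delta}$ for all $\delta\in[0,1]$.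
\end{theorem}

The growth condition on $\psi$ is also necessary.

\begin{theorem}\label{thm:range}
Let $\mathcal M$ satisfy \eqref{eq:Q} (for example, let $\mathcal M$ be CAT(0)) and have at least two points, and let $\psi$ be a Young function. Then $\mathcal M$ has Talagrand type $(2,\psi)$ if and only if
\begin{equation}\label{eq:liminf}
\liminf_{t\to\infty}\psi(t)\,t^{-2}\log t>0 .
\end{equation}
The ``only if'' part holds in every metric space with at least two points. In particular, for $\psi=\psi_{2,\delta}$ the exact range is $0\le\delta\le1$, and no metric space with at least two points has Talagrand type $(2,\psi_{2,\delta})$ for any $\delta>1$.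
\end{theorem}

The logarithmic discount can also be written without Orlicz norms, through the ratio $\|\partial_if\|_2/\|\partial_if\|_1$, which equals $\mu^{-1/2}$ when $\partial_if$ is a multiple of the indicator of a set of measure $\mu$.

\begin{theorem}\label{thm:L1L2}
If $\mathcal M$ satisfies \eqref{eq:Q}, then for all $n$ and all $f:\mathcal C_n\to\mathcal M$,
\[
\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2\le2\sum_{i:\ \partial_if\not\equiv0}\frac{\|\partial_if\|_2^2}{1+\log\bigl(\|\partial_if\|_2/\|\partial_if\|_1\bigr)} .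
\]
\end{theorem}

The last two results describe the class of spaces to which \eqref{eq:main} applies.

\begin{theorem}\label{thm:converse}
The constant $1$ in \eqref{eq:main} is sharp: if $\mathcal M$ has at least two points, then \eqref{eq:main} is an equality for $n=1$ and nonconstant $f$. For a geodesic space $\mathcal M$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal M$ is CAT(0);
\item[(ii)] the first inequality of \eqref{eq:main} holds for all $n$ and $f$;
\item[(iii)] $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le\sum_i\|\partial_if\|_2^2$ for all $f:\mathcal C_2\to\mathcal M$.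
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:snowflake}
For every metric space $(X,d)$, the snowflake $(X,\sqrt d\,)$ satisfies \eqref{eq:Q}. Hence it has Talagrand type $(2,\psi_{2,1})$.
\end{theorem}

Two results are taken from the literature: the hypercontractive inequality \cite{Bonami,Beckner}, used for the second inequality of \eqref{eq:main}, and the theorem of Berg and Nikolaev \cite{BN}, used only for (iii)$\Rightarrow$(i) in Theorem~\ref{thm:converse}.

\section{Correlated pairs, and the case of the square}\label{sec:square}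

We cannot apply noise to the values of $f$, so we apply it to the measure. For $\rho\in[-1,1]$ let $x\in\mathcal C_n$ be uniform, and obtain $y$ from $x$ by keeping each coordinate with probability $\frac{1+\rho}2$ and changing its sign with probability $\frac{1-\rho}2$, independently. The pair $(x,y)$ has the probability weights
\begin{equation}\label{eq:weights}
\prod_{i=1}^n\frac{1+\rho x_iy_i}4 ,
\end{equation}
which are symmetric in $x$ and $y$, so both marginals are $\sigma_n$. Let $\mathbb E_\rho$ be the corresponding expectation and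
\[
N(\rho)=\mathbb E_\rho\,d\bigl(f(x),f(y)\bigr)^2 ,
\]
a polynomial in $\rho$ that makes sense for every metric target. At $\rho=1$ we have $y=x$, and at $\rho=-1$ we have $y=-x$. Hence $N(1)=0$ and
\begin{equation}\label{eq:ftc}
\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2=N(-1)=\int_{-1}^1\bigl(-N'(\rho)\bigr)\,d\rho .
\end{equation}
The problem is now to bound $-N'$ by edge lengths.

Take $n=2$ and write
\[
f(1,1)=a,\qquad f(-1,1)=a',\qquad f(1,-1)=b,\qquad f(-1,-1)=b' .
\]
Then $\partial_1f$ takes the values $|aa'|,|bb'|$ and $\partial_2f$ takes the values $|ab|,|a'b'|$, each with probability $\frac12$. Put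
\begin{equation}\label{eq:square}
\begin{aligned}
\Delta&=\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2=\tfrac12\bigl(|ab'|^2+|a'b|^2\bigr),\\
\Lambda&=\|\partial_1f\|_2^2+\|\partial_2f\|_2^2=\tfrac12\bigl(|aa'|^2+|bb'|^2+|ab|^2+|a'b'|^2\bigr).
\end{aligned}
\end{equation}
Only the first sign changes with probability $\frac{1-\rho^2}4$, only the second with the same probability, and both with probability $\frac{(1-\rho)^2}4$. Thus $N(\rho)=\frac{1-\rho^2}4\Lambda+\frac{(1-\rho)^2}4\Delta$ and
\[
-N'(\rho)=\frac\rho2\Lambda+\frac{1-\rho}2\Delta=\frac{1+\rho}4\,\Lambda+\frac{1-\rho}4\,(2\Delta-\Lambda).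
\]
The last term splits into two expressions of the form \eqref{eq:hilbert}, one for each direction:
\[
2\Delta-\Lambda=\tfrac12\bigl(|ab'|^2+|a'b|^2-|ab|^2-|a'b'|^2\bigr)+\tfrac12\bigl(|ab'|^2+|a'b|^2-|aa'|^2-|bb'|^2\bigr).
\]
By \eqref{eq:Q}, and by \eqref{eq:Q} with $a'$ and $b$ exchanged, $2\Delta-\Lambda\le|aa'||bb'|+|ab||a'b'|$. Each of the weights $\frac{1\pm\rho}4$ has integral $\frac12$ over $[-1,1]$, so \eqref{eq:ftc} gives
\[
\Delta\le\Bigl(\frac{|aa'|+|bb'|}2\Bigr)^2+\Bigl(\frac{|ab|+|a'b'|}2\Bigr)^2=\|\partial_1f\|_1^2+\|\partial_2f\|_1^2 .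
\]
This is the first inequality of \eqref{eq:main} for $n=2$: each $\partial_if$ depends on one coordinate, so $S=\emptyset$ is the only even set that contributes.

The bound is better than Enflo's $\Delta\le\Lambda$, since $L_1$ norms have replaced $L_2$ norms. In Example~\ref{ex:point} with $n=2$ it reads $\frac12D^2\le\frac14D^2+\frac14D^2$, an equality, while $\Lambda=D^2$. The gain comes from the product: $|aa'||bb'|$ vanishes as soon as one of two parallel edges is contracted. In higher dimension the two parallel edges will be $\rho$-correlated, and if $\partial_if$ lives on a small set they are rarely both long, unless $\rho$ is close to $\pm1$. Hypercontractivity measures this rarity.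

\section{The four-point inequality}\label{sec:Q}

\subsection{CAT(0) spaces}

The definition \eqref{eq:cat} controls the distance to a midpoint. The proof of \eqref{eq:Q} needs the distance to an arbitrary point of a geodesic, because the sides $|aa'|$ and $|bb'|$ may have any ratio.

\begin{lemma}\label{lem:convex}
Let $\mathcal M$ be CAT(0), let $\gamma:[0,1]\to\mathcal M$ be a geodesic and $z\in\mathcal M$. For $t\in[0,1]$,
\[
d(z,\gamma(t))^2\le(1-t)\,d(z,\gamma(0))^2+t\,d(z,\gamma(1))^2-t(1-t)\,d(\gamma(0),\gamma(1))^2 .
\]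
\end{lemma}

\begin{proof}
Let $\ell=d(\gamma(0),\gamma(1))$ and $h(t)=d(z,\gamma(t))^2-t^2\ell^2$. The point $\gamma(\frac{s+t}2)$ is a midpoint of $\gamma(s)$ and $\gamma(t)$, which are at distance $|s-t|\ell$. By \eqref{eq:cat},
\[
d\bigl(z,\gamma(\tfrac{s+t}2)\bigr)^2\le\tfrac12d(z,\gamma(s))^2+\tfrac12d(z,\gamma(t))^2-\tfrac14(s-t)^2\ell^2 .
\]
Subtracting $(\frac{s+t}2)^2\ell^2=\frac{s^2+t^2}2\ell^2-\frac14(s-t)^2\ell^2$ gives $h(\frac{s+t}2)\le\frac12h(s)+\frac12h(t)$. A continuous midpoint-convex function is convex, so $h(t)\le(1-t)h(0)+th(1)$, which is the claim.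
\end{proof}

To prove \eqref{eq:Q} we must bound one diagonal from above while the other enters with a minus sign. Lemma~\ref{lem:convex} produces such a sign if the geodesic is the diagonal from $a$ to $b'$; we then bound $|a'b|$ by passing through a point $m$ of that diagonal. The choice of $m$ is dictated by the equality case in the plane. By \eqref{eq:hilbert} this is the trapezoid with $a-a'$ and $b-b'$ parallel and pointing the same way. Its diagonals cross, and by similar triangles the crossing point divides each diagonal in the ratio $|aa'|:|bb'|$.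

\begin{proof}[Proof that CAT(0) spaces satisfy \eqref{eq:Q}]
If $a=a'$ or $b=b'$, the two sides of \eqref{eq:Q} are equal. Otherwise let $\gamma$ be a geodesic from $a$ to $b'$, let $t\in(0,1)$ and $m=\gamma(t)$. The Cauchy--Schwarz inequality gives $(u+v)^2\le\frac{u^2}{1-t}+\frac{v^2}t$, so by the triangle inequality
\[
|a'b|^2\le\frac{|bm|^2}{1-t}+\frac{|a'm|^2}t .
\]
Lemma~\ref{lem:convex} with $z=b$ and with $z=a'$ gives
\[
\frac{|bm|^2}{1-t}\le|ab|^2+\frac t{1-t}|bb'|^2-t|ab'|^2,\qquad
\frac{|a'm|^2}t\le\frac{1-t}t|aa'|^2+|a'b'|^2-(1-t)|ab'|^2 .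
\]
Adding,
\[
|ab'|^2+|a'b|^2\le|ab|^2+|a'b'|^2+\frac t{1-t}|bb'|^2+\frac{1-t}t|aa'|^2 .
\]
Choose $t$ with $\frac t{1-t}=|aa'|/|bb'|$. Each of the last two terms becomes $|aa'||bb'|$.
\end{proof}

Curvature is not used again until the converse in Section~\ref{sec:converse}; everything in between depends on \eqref{eq:Q} alone.

\begin{remark}
Being geodesic is not enough. In $\ell_1$ the corners $a=(0,0)$, $b=(1,0)$, $b'=(1,1)$, $a'=(0,1)$ of a unit square turn \eqref{eq:Q} into $8\le4$. Moreover $\ell_1$ has Talagrand type $(2,\psi)$ for no Young function $\psi$: for $f(\varepsilon)=\varepsilon$ we have $\partial_if\equiv2$, and by \eqref{eq:indicator} the inequality would read $4n^2\le4nT^2/\psi^{-1}(1)^2$.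
\end{remark}

\subsection{Snowflakes}

\begin{proof}[Proof of Theorem~\ref{thm:snowflake}]
The function $\sqrt d$ is a metric because $\sqrt{u+v}\le\sqrt u+\sqrt v$, and \eqref{eq:Q} for it reads
\[
d(a,b')+d(a',b)\le d(a,b)+d(a',b')+2\sqrt{d(a,a')\,d(b,b')} .
\]
Adding $d(a,b')\le d(a,a')+d(a',b')$ and $d(a',b)\le d(a',a)+d(a,b)$ bounds the left side by $d(a,b)+d(a',b')+2d(a,a')$. Adding $d(a,b')\le d(a,b)+d(b,b')$ and $d(a',b)\le d(a',b')+d(b',b)$ bounds it by $d(a,b)+d(a',b')+2d(b,b')$. The smaller of $d(a,a')$ and $d(b,b')$ is at most their geometric mean. The last assertion follows from Theorem~\ref{thm:answer}, proved in Section~\ref{sec:log}.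
\end{proof}

\section{The interpolation inequality}\label{sec:interp}

We prove \eqref{eq:main} for a space $\mathcal M$ satisfying \eqref{eq:Q}; with Section~\ref{sec:Q} this completes the proof of Theorem~\ref{thm:ineq}.

\subsection*{Step 1: the derivative of $N$}
Let $g(x,y)=d(f(x),f(y))^2$. The derivative in $\rho$ of the weight \eqref{eq:weights} is
\[
\sum_{i=1}^n\frac{x_iy_i}4\prod_{j\ne i}\frac{1+\rho x_jy_j}4 .
\]
Fix $i$, and let $x^\pm,y^\pm$ denote $x,y$ with the $i$-th coordinate set to $\pm1$. Multiply the $i$-th term by $g(x,y)$ and sum first over the four values of $(x_i,y_i)$; the factor $x_iy_i$ attaches the sign $+$ to $g(x^+,y^+)$ and $g(x^-,y^-)$, and the sign $-$ to the other two. The remaining product is the law of the coordinates $j\ne i$ under $\mathbb E_\rho$. Therefore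
\[
-N'(\rho)=\frac14\sum_{i=1}^n\mathbb E_\rho\bigl[g(x^+,y^-)+g(x^-,y^+)-g(x^+,y^+)-g(x^-,y^-)\bigr].
\]

\subsection*{Step 2: the four-point inequality}
The points $x^\pm$ and $y^\pm$ span two parallel edges of the cube. Apply \eqref{eq:Q} with $a=f(x^+)$, $a'=f(x^-)$, $b=f(y^+)$, $b'=f(y^-)$. The bracket is $|ab'|^2+|a'b|^2-|ab|^2-|a'b'|^2$, so it is at most $2|aa'||bb'|=2\,\partial_if(x)\,\partial_if(y)$, and
\begin{equation}\label{eq:deriv}
-N'(\rho)\le\frac12\sum_{i=1}^n\mathbb E_\rho\bigl[\partial_if(x)\,\partial_if(y)\bigr].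
\end{equation}
This is the only use of \eqref{eq:Q}. The metric space has now disappeared: the right side involves only real-valued functions on the cube.

\subsection*{Step 3: Walsh expansion}
Under $\mathbb E_\rho$ the pairs $(x_j,y_j)$ are independent, with $\mathbb E_\rho x_j=\mathbb E_\rho y_j=0$ and $\mathbb E_\rho x_jy_j=\rho$. Hence $\mathbb E_\rho[w_S(x)w_R(y)]$ is $\rho^{|S|}$ if $S=R$ and $0$ otherwise, and for $h:\mathcal C_n\to\mathbb R$,
\[
\mathbb E_\rho[h(x)h(y)]=\sum_S\rho^{|S|}\hat h(S)^2 .
\]
Insert this in \eqref{eq:deriv} and integrate as in \eqref{eq:ftc}. Since $\frac12\int_{-1}^1\rho^k\,d\rho$ is $0$ for odd $k$ and $\frac1{1+k}$ for even $k$, we obtain the first inequality of \eqref{eq:main}.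

\subsection*{Step 4: hypercontractivity}
For $r\in[0,1]$ let $P_rh=\sum_Sr^{|S|}\hat h(S)w_S$ be the noise operator. The Bonami--Beckner inequality \cite{Bonami,Beckner} states that
\[
\|P_rh\|_2\le\|h\|_{1+r^2}\qquad\text{for all }n,\ h:\mathcal C_n\to\mathbb R\text{ and }r\in[0,1].
\]
Restoring the odd terms, which are nonnegative, and using Parseval's identity,
\[
\sum_{|S|\text{ even}}\frac{\hat h(S)^2}{1+|S|}\le\int_0^1\sum_S\rho^{|S|}\hat h(S)^2\,d\rho=\int_0^1\|P_{\sqrt\rho}\,h\|_2^2\,d\rho\le\int_0^1\|h\|_{1+\rho}^2\,d\rho .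
\]
With $h=\partial_if$ this is the second inequality of \eqref{eq:main}. \qed

\begin{remark}
Suppose that in Step 2 we knew only the quadrilateral inequality
\begin{equation}\label{eq:quad}
|ab'|^2+|a'b|^2\le|ab|^2+|bb'|^2+|b'a'|^2+|a'a|^2 ,
\end{equation}
which follows from \eqref{eq:Q} by $2uv\le u^2+v^2$. The bracket would be at most $\partial_if(x)^2+\partial_if(y)^2$, whose expectation does not depend on $\rho$. Then $-N'\le\frac12\sum_i\|\partial_if\|_2^2$, and \eqref{eq:ftc} gives \eqref{eq:enflo} with $T=1$, but no logarithm.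
\end{remark}

\section{Where the logarithm comes from}\label{sec:log}

It remains to estimate $\int_0^1\|g\|_{1+\rho}^2\,d\rho$ for a real function $g$. For an indicator $g=1_A$ with $\sigma_n(A)=\mu\in(0,1)$, the inequality $\frac2{1+\rho}=1+\frac{1-\rho}{1+\rho}\ge1+\frac{1-\rho}2$ gives
\[
\int_0^1\|1_A\|_{1+\rho}^2\,d\rho=\int_0^1\mu^{2/(1+\rho)}\,d\rho\le\mu\int_0^1\mu^{(1-\rho)/2}\,d\rho\le\frac{2\mu}{\log(1/\mu)} ,
\]
which matches \eqref{eq:discount} for $\delta=1$. The integrand is comparable to $\mu$ only on a window of width about $1/\log(1/\mu)$ near $\rho=1$, and the width of this window is the discount. We extend this computation to all functions in two ways.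

\subsection{The $L_1$--$L_2$ form}

\begin{proof}[Proof of Theorem~\ref{thm:L1L2}]
Let $g\ge0$, $g\not\equiv0$, and $\ell=\log(\|g\|_2/\|g\|_1)\ge0$. For $\rho\in[0,1]$ put $\alpha=\frac{1-\rho}{1+\rho}$, so that $\frac1{1+\rho}=\frac\alpha1+\frac{1-\alpha}2$. H\"older's inequality in the form $\|g\|_{1+\rho}\le\|g\|_1^\alpha\|g\|_2^{1-\alpha}$, together with $2\alpha\ge1-\rho$, gives
\[
\|g\|_{1+\rho}^2\le\|g\|_2^2\,e^{-2\alpha\ell}\le\|g\|_2^2\,e^{-\ell(1-\rho)} .
\]
The integral of $e^{-\ell(1-\rho)}$ over $[0,1]$ is at most $\min(1,1/\ell)\le\frac2{1+\ell}$. Insert this in \eqref{eq:main}; the directions with $\partial_if\equiv0$ contribute nothing.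
\end{proof}

\subsection{The Orlicz form}

Write $1+\rho=2-\theta$. The logarithm appears pointwise: for a number $G>1$,
\begin{equation}\label{eq:pointwise}
\int_0^1G^{2-\theta}\,d\theta=\frac{G^2-G}{\log G}\le\frac{G^2}{\log G} .
\end{equation}
Taking expectations bounds the integral of the moments $\mathbb E\,g^{2-\theta}$ by a quantity that $\psi$ controls. Two things must be repaired. The function $1/\log g$ misbehaves for $g$ near $1$, so we replace $g$ by $\max(g,e)$. And $\|g\|_{2-\theta}^2$ is not the moment but its power $\frac2{2-\theta}=1+\frac\theta{2-\theta}$. The extra factor is harmless, because the moments grow at most like $1/\theta$ as $\theta\to0$ while the extra exponent is at most $\theta$.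

\begin{lemma}\label{lem:orlicz}
Let $\psi$ be a Young function with $\psi(t)\ge\kappa\,t^2/\log(e+t)$ for $t\ge t_0$, and let $B=2(t_0^2+\kappa^{-1})+e^2$. Then for every $g:\mathcal C_n\to\mathbb R$,
\[
\int_0^1\|g\|_{1+\rho}^2\,d\rho\le Be^{B/e^2}\|g\|_{L_\psi}^2 .
\]
\end{lemma}

\begin{proof}
We may assume $g\ge0$. If $\|g\|_{L_\psi}=0$, then $\mathbb E\,\psi(g/\lambda)\le1$ for arbitrarily small $\lambda$, and $g\equiv0$ because $\psi\to\infty$. Otherwise both sides are homogeneous of degree $2$, so we may assume $\|g\|_{L_\psi}=1$. Letting $\lambda\downarrow1$ in the definition of the norm, continuity of $\psi$ gives $\mathbb E\,\psi(g)\le1$. On $\{g<t_0\}$ we use $\log(e+g)\ge1$, and on $\{g\ge t_0\}$ the hypothesis on $\psi$: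
\[
\mathbb E\Bigl[\frac{g^2}{\log(e+g)}\Bigr]\le t_0^2+\kappa^{-1}\mathbb E\,\psi(g)\le t_0^2+\kappa^{-1} .
\]
Let $G=\max(g,e)$. On $\{g<e\}$ we have $G^2/\log G=e^2$. On $\{g\ge e\}$ we have $\log(e+g)\le\log(2g)\le2\log g$, so $G^2/\log G\le2g^2/\log(e+g)$. Hence
\begin{equation}\label{eq:B}
\mathbb E\Bigl[\frac{G^2}{\log G}\Bigr]\le B .
\end{equation}
Let $M(\theta)=\mathbb E\,G^{2-\theta}$ for $\theta\in(0,1]$; then $M(\theta)\ge1$ since $G\ge e$. By \eqref{eq:pointwise} and \eqref{eq:B}, $\int_0^1M(\theta)\,d\theta\le B$. Since $G^{-\theta}\log G\le\sup_{u\ge0}ue^{-\theta u}=\frac1{e\theta}$, \eqref{eq:B} also gives $M(\theta)\le\frac B{e\theta}$. From $\frac\theta{2-\theta}\le\theta$ and $M(\theta)\ge1$ we get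
\[
M(\theta)^{\theta/(2-\theta)}\le M(\theta)^\theta\le\Bigl(\frac B{e\theta}\Bigr)^\theta\le e^{B/e^2},
\]
where the last step uses that $\theta\mapsto\theta\log(c/\theta)$ has its maximum $c/e$ at $\theta=c/e$, with $c=B/e$. Finally, as $g\le G$,
\[
\int_0^1\|g\|_{1+\rho}^2\,d\rho\le\int_0^1M(\theta)\,M(\theta)^{\theta/(2-\theta)}\,d\theta\le Be^{B/e^2}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By \eqref{eq:main} and Lemma~\ref{lem:orlicz},
\[
\mathbb E\,d\bigl(f(\varepsilon),f(-\varepsilon)\bigr)^2\le Be^{B/e^2}\sum_{i=1}^n\|\partial_if\|_{L_\psi}^2 ,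
\]
which is Talagrand type $(2,\psi)$ with $T=(Be^{B/e^2})^{1/2}$. For $\delta\in[0,1]$ and large $t$ we have $\psi_{2,\delta}(t)=t^2\log^{-\delta}(e+t)\ge t^2/\log(e+t)$, because $\log(e+t)\ge1$; so the hypothesis holds with $\kappa=1$.
\end{proof}

\section{The logarithm cannot be improved}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
If \eqref{eq:liminf} holds, there is $\kappa>0$ with $\psi(t)\ge\kappa t^2/\log t\ge\kappa t^2/\log(e+t)$ for all large $t$, and Theorem~\ref{thm:answer} applies.

Conversely, let $\mathcal M$ be any metric space with at least two points and Talagrand type $(2,\psi)$ with constant $T$. For the map of Example~\ref{ex:point}, \eqref{eq:indicator} gives $\|\partial_if\|_{L_\psi}=D/\psi^{-1}(2^{n-1})$, so $2^{1-n}D^2\le T^2nD^2/\psi^{-1}(2^{n-1})^2$, that is,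
\begin{equation}\label{eq:inverse}
\psi^{-1}(2^{n-1})^2\le T^2\,n\,2^{n-1}\qquad(n\ge1).
\end{equation}
Equivalently, $\psi(\tau_n)\ge2^{n-1}$ for $\tau_n=T\sqrt{n2^{n-1}}$. This is the required lower bound along the sequence $\tau_n$, which increases to infinity with bounded ratios, so monotonicity of $\psi$ fills the gaps. Given $t\ge\tau_1$, pick $n$ with $\tau_n\le t<\tau_{n+1}$. Then $t^2<T^2(n+1)2^n\le4T^2n2^{n-1}$, so
\[
\psi(t)\ge\psi(\tau_n)\ge2^{n-1}\ge\frac{t^2}{4T^2n} .
\]
Also $t^2\ge\tau_n^2\ge T^22^{n-1}$, so $n\le1+2\log_2(t/T)$. Therefore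
\[
\psi(t)\,t^{-2}\log t\ge\frac{\log t}{4T^2\bigl(1+2\log_2(t/T)\bigr)}\longrightarrow\frac{\log2}{8T^2}>0\qquad(t\to\infty),
\]
which is \eqref{eq:liminf}. For $\psi=\psi_{2,\delta}$ the quantity in \eqref{eq:liminf} is $\log t/\log^\delta(e+t)$ for large $t$; it tends to $0$ if $\delta>1$, to $1$ if $\delta=1$, and to $\infty$ if $\delta<1$.
\end{proof}

\begin{remark}
In Example~\ref{ex:point} both sides of the inequality are exponentially small, but the obstruction persists when antipodal points are separated with constant probability. Let $w\ge1$ and $n=w2^w$, and split the coordinates into $2^w$ blocks of size $w$. Let $F=1$ if some block consists only of $+1$'s and $F=0$ otherwise (the tribes function), and let $f=u$ where $F=1$ and $f=v$ where $F=0$. Then $q_w=\sigma_n(F=0)=(1-2^{-w})^{2^w}$ lies in $[\frac14,\frac1e]$: use $1-s\le e^{-s}$ for the upper bound, and $(1-\frac s2)^2\ge1-s$ to get $q_{w+1}\ge q_w\ge q_1=\frac14$. The event $F(\varepsilon)=F(-\varepsilon)=0$ says that no block is constant, so it has probability $(1-2^{1-w})^{2^w}\le q_w^2$.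 Hence $F(\varepsilon)\ne F(-\varepsilon)$ with probability at least $2(q_w-q_w^2)\ge\frac38$. Changing $\varepsilon_i$ can change $F$ only if the other $w-1$ coordinates of its block equal $+1$, so $\partial_if=D\,1_{A_i}$ with $\sigma_n(A_i)\le2^{1-w}$. Talagrand type and \eqref{eq:indicator} now give $\frac38\le T^2w2^w/\psi^{-1}(2^{w-1})^2$, which is \eqref{eq:inverse} for the index $w$ with $\frac{16}3T^2$ in place of $T^2$.
\end{remark}

\section{The constant one and curvature}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]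
For $n=1$ let $D=d(f(1),f(-1))>0$. Then $\partial_1f\equiv D$, its only nonzero Walsh coefficient is $\widehat{\partial_1f}(\emptyset)=D$, and all its $L_p$ norms equal $D$. So the three terms of \eqref{eq:main} equal $D^2$.

The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:ineq}. The implication (ii)$\Rightarrow$(iii) follows from $\frac1{1+|S|}\le1$ and Parseval's identity. A map $f:\mathcal C_2\to\mathcal M$ is the same as a quadruple $a,a',b,b'$ placed as in Section~\ref{sec:square}, and by \eqref{eq:square} condition (iii) is $\Delta\le\Lambda$, that is, the quadrilateral inequality \eqref{eq:quad} for all quadruples. A geodesic space in which \eqref{eq:quad} holds for all quadruples is CAT(0), by the theorem of Berg and Nikolaev \cite{BN}; see also Sato \cite{Sato}. This gives (iii)$\Rightarrow$(i).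
\end{proof}

\begin{remark}
Since \eqref{eq:Q} implies (ii), a geodesic space is CAT(0) if and only if it satisfies \eqref{eq:Q}. The geodesic hypothesis cannot be dropped. A snowflake $(X,\sqrt d\,)$ satisfies (ii) and (iii) by Theorems~\ref{thm:ineq} and~\ref{thm:snowflake}, but a midpoint $m$ of $x\ne y$ for $\sqrt d$ would have $d(x,m)=d(m,y)=\frac14d(x,y)$, contrary to the triangle inequality for $d$. So a snowflake with at least two points is not geodesic, hence not CAT(0), and Theorem~\ref{thm:answer} reaches strictly beyond the class in the question.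
\end{remark}

\begin{thebibliography}{9}

\bibitem{Beckner}
Beckner, \emph{Ann. of Math.} 102 (1975).

\bibitem{BN}
Berg and Nikolaev, \emph{Geom. Dedicata} 133 (2008), 195--218.

\bibitem{Bonami}
Bonami, \emph{Ann. Inst. Fourier} 20 (1970).

\bibitem{CE}
Dario Cordero-Erausquin and Alexandros Eskenazis, \emph{Talagrand's influence inequality revisited}, arXiv:2010.11583 (2020).

\bibitem{Sato}
Sato, \emph{Arch. Math.} 93 (2009), 487--490.

\end{thebibliography}
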